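\title{Astheno-K\"ahler nilmanifolds are at most two-step}

\begin{abstract}
We prove that a complex nilmanifold of complex dimension $n\ge 3$ that carries an astheno-K\"ahler metric, invariant or not, has an underlying Lie algebra $\mathfrak g$ that is at most $2$-step nilpotent. More precisely, the complex structure has an invariant $(1,0)$-coframe with at most one non-closed element, so $\dim[\mathfrak g,\mathfrak g]\le 2$. This leads to a classification of astheno-K\"ahler nilmanifolds by one quadratic condition on the structure equations, and shows that an invariant astheno-K\"ahler metric exists as soon as any such metric exists. The main tool is a Hodge index inequality for closed invariant $(1,1)$-forms.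
\end{abstract}

\section{Introduction}

A Hermitian metric on a complex manifold $X$ of complex dimension $n$ is determined by its fundamental form $F$, a positive real $(1,1)$-form. The metric is K\"ahler if $dF=0$, and \emph{astheno-K\"ahler} (AK) if
\[
\partial\bar\partial F^{n-2}=0 .
\]
On a compact manifold, two integrations by parts show that this condition means $\int_X\partial\bar\partial\alpha\wedge F^{n-2}=0$ for all $(1,1)$-forms $\alpha$. In particular, the pairing $\int_X\gamma\wedge\overline{\gamma'}\wedge F^{n-2}$ of two closed $(1,1)$-forms does not change when a form $i\partial\bar\partial f$ is added to one of them. For $n=2$ the condition is empty and the pairing is the intersection form of a compact complex surface; an AK metric is what carries this piece of surface geometry to higher dimension. For $n=3$ the AK metrics are the SKT (pluriclosed) metrics, those with $\partial\bar\partial F=0$.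

A \emph{complex nilmanifold} is a pair $X=(M,J)$, where $M=\Gamma\backslash G$ is the compact quotient of a connected, simply connected nilpotent Lie group $G$ by a lattice $\Gamma$, and $J$ is induced by a left-invariant complex structure on $G$. It is \emph{$k$-step} if the Lie algebra $\mathfrak g$ of $G$ is $k$-step nilpotent, that is, if all iterated brackets of $k+1$ elements vanish and some iterated bracket of $k$ elements does not. An \emph{AK nilmanifold} is a complex nilmanifold of complex dimension $n\ge3$ that admits an AK metric; the metric is not required to be invariant. For $n=4$ it is known that an AK nilmanifold is at most $2$-step; in particular, no $3$-step nilmanifold of real dimension eight admits an AK structure. The question that we answer comes from Latorre and Ugarte \cite{LU}: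
\begin{quote}
\emph{Is every AK nilmanifold, of any complex dimension $n\ge3$, at most $2$-step?}
\end{quote}

Low dimensions do not decide the matter, since even an invariant metric has $n^2$ free parameters and there is more room as $n$ grows. Products give a better hint. Let $S$ be the Kodaira--Thurston surface, with invariant $(1,0)$-forms $\omega,\eta$ satisfying $d\omega=0$, $d\eta=i\,\omega\wedge\bar\omega$. The product of $S$ with a complex torus is AK (Section~\ref{sec:examples}), while $S\times S$ is SKT and is not AK (Example~\ref{ex:product}). So two independent non-closed $(1,0)$-forms can already be too many, and a third step, which needs a form whose differential involves a non-closed form, should be harder still. This suggests the answer yes, in a stronger form, and that is what holds.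

Let $A$ be the $n$-dimensional space of left-invariant $(1,0)$-forms. From now on we omit most wedge signs, and for subspaces $U,W\subset A$ we write $U\overline W$ for the span of the forms $u\bar w$ with $u\in U$, $w\in W$.

\begin{theorem}\label{thm:structure}
Let $X=(\Gamma\backslash G,J)$ be a complex nilmanifold of complex dimension $n\ge3$ with an AK metric $F$, not necessarily invariant. Then either $\mathfrak g$ is abelian, or there is a basis $\omega^1,\dots,\omega^{n-1},\eta$ of $A$ such that, with $V=\langle\omega^1,\dots,\omega^{n-1}\rangle$,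
\begin{equation}\label{eq:normal}
d\omega^j=0,\qquad d\eta=\rho+\beta,\qquad \rho\in\Lambda^2V,\qquad 0\ne\beta\in V\overline V .
\end{equation}
In particular, $\mathfrak g$ is at most $2$-step nilpotent, $\dim_{\mathbb R}[\mathfrak g,\mathfrak g]\le2$ and $b_1(X)\ge 2n-2$.
\end{theorem}

A \emph{positive $(1,1)$-form on $V$} is a form $F_0=i\sum h_{j\bar k}\,\omega^j\bar\omega^k$ with a constant positive definite Hermitian matrix $h$. In a basis $e^1,\dots,e^{n-1}$ of $V$ with $F_0=i\sum e^j\bar e^j$, write $\beta=i\sum B_{jk}e^j\bar e^k$ and $\rho=\sum_{j<k}\rho_{jk}e^je^k$, and put $\operatorname{tr}_{F_0}\beta=\sum B_{jj}$, $|\beta|^2=\sum|B_{jk}|^2$, $|\rho|^2=\sum_{j<k}|\rho_{jk}|^2$.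

\begin{theorem}\label{thm:classification}
For a non-abelian complex nilmanifold $X$ of complex dimension $n\ge3$ the following are equivalent:
\begin{enumerate}
\item[(i)] $X$ admits an AK metric;
\item[(ii)] $X$ admits an invariant AK metric;
\item[(iii)] \eqref{eq:normal} holds for some basis of $A$, and there is a positive $(1,1)$-form $F_0$ on $V$ with $F_0^{\,n-3}\wedge(\beta\bar\beta-\rho\bar\rho)=0$, that is, $|\operatorname{tr}_{F_0}\beta|^2=|\beta|^2+|\rho|^2$.
\end{enumerate}
\end{theorem}

Let $\mathfrak h_{2r+1}$ be the Heisenberg algebra, with basis $X_1,Y_1,\dots,X_r,Y_r,T$ and nonzero brackets $[X_j,Y_j]=T$.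

\begin{corollary}\label{cor:heisenberg}
\begin{enumerate}
\item[(a)] For every $n\ge3$ both values $\dim[\mathfrak g,\mathfrak g]=1$ and $\dim[\mathfrak g,\mathfrak g]=2$ occur among AK nilmanifolds of complex dimension $n$.
\item[(b)] For $1\le r\le n-1$, the Lie algebra $\mathfrak h_{2r+1}\oplus\mathbb R^{2n-2r-1}$ is the Lie algebra of an AK nilmanifold if and only if $r\ne2$.
\end{enumerate}
\end{corollary}

The first difficulty is that $F$ is not invariant. One can average a form on $M$ by integrating its coefficients in an invariant coframe, and by \eqref{eq:div} below averaging commutes with $\partial$ and $\bar\partial$. For $n=3$ the average of $F$ is therefore an invariant AK metric. For $n\ge4$ the form to be averaged is $F^{n-2}$, and its average lies in a real vector space of dimension $\binom n2^2$ in which the powers of invariant metrics form a family of only $n^2$ parameters. We do not average. Instead we show in Section~\ref{sec:index} that the pairing defined by $F^{n-2}$ on closed invariant $(1,1)$-forms has the same signature property as if $F$ were invariant. Section~\ref{sec:tests}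 collects the constraints that an AK metric imposes on the structure equations and works out three examples by hand. Section~\ref{sec:structure} combines the constraints with the signature property along a filtration of $A$ and proves Theorem~\ref{thm:structure}. The existence of an invariant AK metric is obtained only afterwards, in Section~\ref{sec:classification}.

\section{Invariant forms and test forms}\label{sec:tests}

\subsection{Structure equations}
Left-invariant forms on $G$ descend to $M$; we call them invariant and identify them with elements of $\Lambda^\bullet\mathfrak g_{\mathbb C}^*$. On invariant $1$-forms $da(X,Y)=-a([X,Y])$. Let $\mathfrak g_{\mathbb C}=\mathfrak g^{1,0}\oplus\mathfrak g^{0,1}$ be the decomposition into the $\pm i$-eigenspaces of $J$. Then $A$ is the annihilator of $\mathfrak g^{0,1}$, and the invariant $(p,q)$-forms are $\Lambda^pA\otimes\Lambda^q\overline A$. In particular, if $\omega^i\in A$ are linearly independent and $\sum\omega^i\,\overline{\psi_i}=0$ with $\psi_i\in\Lambda^qA$, then all $\psi_i$ vanish. Integrability of $J$ means that $\mathfrak g^{1,0}$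 is a subalgebra, or equivalently that $da$ has no $(0,2)$-component for $a\in A$; then $d=\partial+\bar\partial$ with $\partial^2=\bar\partial^2=\partial\bar\partial+\bar\partial\partial=0$ and $\partial\bar a=\overline{\bar\partial a}$. We use three further facts.

\emph{Steps.} The space $K$ of closed invariant $1$-forms is the annihilator of $[\mathfrak g_{\mathbb C},\mathfrak g_{\mathbb C}]$, so $\dim_{\mathbb R}[\mathfrak g,\mathfrak g]=\dim_{\mathbb C}d(\mathfrak g_{\mathbb C}^*)$. Moreover,
\begin{equation}\label{eq:twostep}
\mathfrak g\ \text{is at most $2$-step}\iff d(\mathfrak g_{\mathbb C}^*)\subset\Lambda^2K ,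
\end{equation}
because $da\in\Lambda^2K$ means $0=da(W,\cdot)=-a([W,\cdot])$ for all $W\in[\mathfrak g_{\mathbb C},\mathfrak g_{\mathbb C}]$.

\emph{Divergence.} Let $\nu$ be an invariant volume form. For $Z\in\mathfrak g$ we have $\mathcal L_Z\nu=-\operatorname{tr}(\operatorname{ad}_Z)\,\nu=0$, since $\operatorname{ad}_Z$ is nilpotent. Hence $Z(f)\,\nu=\mathcal L_Z(f\nu)=d(f\,\iota_Z\nu)$, and by Stokes' theorem and complex linearity
\begin{equation}\label{eq:div}
\int_MZ(f)\,\nu=0\qquad(Z\in\mathfrak g_{\mathbb C},\ f\in C^\infty(M,\mathbb C)).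
\end{equation}

\emph{Building examples.} Prescribe $d\omega^1,\dots,d\omega^n$ so that each $d\omega^k$ has no $(0,2)$-part and involves only $\omega^j,\bar\omega^j$ with $j<k$, and so that $d^2=0$. These equations define a nilpotent Lie algebra with an integrable $J$. If the coefficients lie in $\mathbb Q(i)$, the structure constants in the basis dual to the real and imaginary parts of the $\omega^j$ are rational, and $G$ has a lattice by Malcev's theorem.

\subsection{Signs of $(2,2)$-forms}
For $(1,0)$-forms $x,y$ we have $xy\,\bar x\bar y=-x\bar x\,y\bar y$, that is,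
\begin{equation}\label{eq:four}
(ix\bar x)(iy\bar y)=xy\,\overline{xy}.
\end{equation}

\begin{lemma}\label{lem:pointwise}
Let $e^1,\dots,e^m$, $m\ge2$, be a basis of $(1,0)$-forms on a complex vector space, $F=i\sum e^j\bar e^j$ and $\mathrm{vol}=F^m/m!$. For $\gamma=i\sum B_{jk}e^j\bar e^k$ and $\psi=\sum_{j<k}\psi_{jk}e^je^k$,
\[
\gamma\bar\gamma F^{m-2}=(m-2)!\,\bigl(|\operatorname{tr}B|^2-|B|^2\bigr)\mathrm{vol},\qquad
\psi\bar\psi F^{m-2}=(m-2)!\,|\psi|^2\,\mathrm{vol},
\]
where $|B|^2=\sum|B_{jk}|^2$ and $|\psi|^2=\sum_{j<k}|\psi_{jk}|^2$.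
\end{lemma}

\begin{proof}
Put $\epsilon_j=ie^j\bar e^j$. Then $F^{m-2}=(m-2)!\sum_{j<k}\prod_{l\ne j,k}\epsilon_l$ and $\mathrm{vol}=\prod\epsilon_l$, so for a $(2,2)$-form $\Psi$ the product $\Psi F^{m-2}$ is $(m-2)!\,\mathrm{vol}$ times the sum over $j<k$ of the coefficients of $\epsilon_j\epsilon_k$ in $\Psi$. For $\psi\bar\psi$ this coefficient is $|\psi_{jk}|^2$ by \eqref{eq:four}. The form $\bar\gamma$ has matrix $C=B^*$, and $(ie^j\bar e^k)(ie^k\bar e^j)=-\epsilon_j\epsilon_k$, so the coefficient for $\gamma\bar\gamma$ is $B_{jj}C_{kk}+B_{kk}C_{jj}-B_{jk}C_{kj}-B_{kj}C_{jk}$. The sum over $j<k$ is $\operatorname{tr}B\operatorname{tr}C-\operatorname{tr}(BC)$.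
\end{proof}

Let now $F$ be a Hermitian metric on $X$, orient $M$ by $\mathrm{vol}=F^n/n!$, and for a smooth $(1,1)$-form $\gamma$ let $\Lambda\gamma$ be the function $\operatorname{tr}B$ computed in a unitary coframe. By the lemma,
\[
\langle\psi,\varphi\rangle=\int_M\psi\bar\varphi\,F^{n-2}
\]
is a positive definite Hermitian product on invariant $(2,0)$-forms; we write $\|\psi\|^2=\langle\psi,\psi\rangle$.

\subsection{The test identity}
For a smooth $(1,1)$-form $\alpha$ and $\Phi=F^{n-2}$, the forms $\bar\partial\alpha\,\Phi$ and $\alpha\,\partial\Phi$ have types $(n-1,n)$ and $(n,n-1)$, so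
\[
d(\bar\partial\alpha\,\Phi+\alpha\,\partial\Phi)=(\partial\bar\partial\alpha\,\Phi-\bar\partial\alpha\,\partial\Phi)+(\bar\partial\alpha\,\partial\Phi+\alpha\,\bar\partial\partial\Phi)=\partial\bar\partial\alpha\,\Phi-\alpha\,\partial\bar\partial\Phi .
\]
Hence, if $F$ is AK,
\begin{equation}\label{eq:test}
\int_M\partial\bar\partial\alpha\wedge F^{n-2}=0\qquad\text{for every smooth $(1,1)$-form }\alpha .
\end{equation}
This is the only way in which the AK condition enters the proof of Theorem~\ref{thm:structure}. We call $\alpha$ a \emph{test form}. Most test forms will be of the shape $a\bar b$ with $a,b\in A$. From $\bar\partial(a\bar b)=\bar\partial a\,\bar b-a\,\overline{\partial b}$ and $\partial\,\overline{\partial b}=\overline{\bar\partial\partial b}=-\overline{\partial\bar\partial b}$ we get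
\begin{equation}\label{eq:ab}
\partial\bar\partial(a\bar b)=\partial\bar\partial a\wedge\bar b+\bar\partial a\wedge\overline{\bar\partial b}-\partial a\wedge\overline{\partial b}-a\wedge\overline{\partial\bar\partial b}.
\end{equation}
Two special cases matter:
\begin{align}
\partial\bar\partial(a\bar b)&=\bar\partial a\,\overline{\bar\partial b}-\partial a\,\overline{\partial b}&&\text{if }\partial\bar\partial a=\partial\bar\partial b=0,\label{eq:PP}\\
\partial\bar\partial(w\bar b)&=-w\,\overline{\partial\bar\partial b}&&\text{if }dw=0.\label{eq:wb}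
\end{align}

\subsection{Three examples}

\begin{example}\label{ex:iwasawa}
On the Iwasawa manifold, $d\omega^1=d\omega^2=0$ and $d\omega^3=\omega^1\omega^2$. By \eqref{eq:PP}, $\partial\bar\partial(\omega^3\bar\omega^3)=-\omega^1\omega^2\,\overline{\omega^1\omega^2}$, and the integral in \eqref{eq:test} is $-\|\omega^1\omega^2\|^2<0$ for every metric. So being $2$-step is not sufficient for being AK, and the condition $\beta\neq0$ in \eqref{eq:normal} is a real restriction.
\end{example}

\begin{example}\label{ex:product}
On $S\times S$ we have $d\omega^j=0$ and $d\eta^j=\beta_j:=i\omega^j\bar\omega^j$ for $j=1,2$. The product metric $F=\sum(i\omega^j\bar\omega^j+i\eta^j\bar\eta^j)$ is SKT, because $\partial\bar\partial F=i\sum\beta_j^2=0$ by \eqref{eq:PP}. The mixed test form gives $\partial\bar\partial(\eta^1\bar\eta^2)=\beta_1\beta_2=\omega^1\omega^2\,\overline{\omega^1\omega^2}$ by \eqref{eq:four}, whose integral against $F^2$ is positive for every metric $F$. So $S\times S$ is not AK. The first computation shows in the same way that $S^k$ is SKT with $\dim[\mathfrak g,\mathfrak g]=k$;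 the bound on the commutator in Theorem~\ref{thm:structure} has no analog for SKT metrics.
\end{example}

\begin{example}\label{ex:threestep}
This example contains the main step of the proof. For $0\ne t\in\mathbb Q(i)$ let $Y_t$ be a threefold with
\[
d\omega=d\mu=0,\qquad d\eta=\rho+\beta,\qquad \rho=\omega\mu,\qquad \beta=\omega\bar\omega+t\,\mu\bar\mu .
\]
Here $\bar\beta=-(\omega\bar\omega+\bar t\mu\bar\mu)$, so $\beta\bar\beta=-(t+\bar t)\,\omega\bar\omega\mu\bar\mu=2\operatorname{Re}t\cdot\rho\bar\rho$, and \eqref{eq:PP} gives
\begin{equation}\label{eq:firsttest}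
\partial\bar\partial(\eta\bar\eta)=\beta\bar\beta-\rho\bar\rho=(2\operatorname{Re}t-1)\,\rho\bar\rho .
\end{equation}
Thus $Y_t$ is AK exactly when $\operatorname{Re}t=\frac12$: necessity follows from \eqref{eq:test}, and for sufficiency take $F=i\omega\bar\omega+i\mu\bar\mu+i\eta\bar\eta$.

Now try to add a third step, a fourth form $\zeta$ with
\[
d\zeta=\frac{1+\bar t}{t}\,\omega\eta+\omega\bar\eta+\eta\bar\mu .
\]
We have $d(\omega\eta)=-t\,\omega\mu\bar\mu$, $d(\omega\bar\eta)=-\omega\bar\omega\bar\mu+\bar t\,\omega\mu\bar\mu$ and $d(\eta\bar\mu)=\omega\mu\bar\mu+\omega\bar\omega\bar\mu$, so $d^2\zeta=0$. The forms $d\eta,d\bar\eta,d\zeta,d\bar\zeta$ are independent, so $K=\langle\omega,\mu,\bar\omega,\bar\mu\rangle$, and $d\zeta\notin\Lambda^2K$; the resulting fourfold $X_t$ is $3$-step by \eqref{eq:twostep}. Suppose that $X_t$ has an AK metric. The test form $\eta\bar\eta$ still forces $\operatorname{Re}t=\frac12$. The $(2,1)$-parts of the differentials above give $\partial\bar\partial\zeta=(1+\bar t)\,\omega\mu\bar\mu$, so by \eqref{eq:wb}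
\begin{equation}\label{eq:secondtest}
\partial\bar\partial(\omega\bar\zeta)=(1+t)\,\omega\bar\omega\mu\bar\mu=(\omega\bar\omega+\mu\bar\mu)\,\beta=-(1+t)\,\rho\bar\rho ,
\end{equation}
and this test forces $t=-1$. The two conditions are incompatible, so no $X_t$ is AK.
\end{example}

\section{A Hodge index inequality}\label{sec:index}

Let $F$ be an AK metric on $X$. Let $\mathcal C$ be the space of $d$-closed invariant $(1,1)$-forms, with the Hermitian form
\[
H(\gamma,\gamma')=\int_M\gamma\,\overline{\gamma'}\,F^{n-2},\qquad H(\gamma):=H(\gamma,\gamma).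
\]
In Example~\ref{ex:threestep} put $N=\|\rho\|^2$ and $e=i(\omega\bar\omega+\mu\bar\mu)$. The test \eqref{eq:firsttest} says $H(\beta)=\|\rho\|^2\ge0$, and the test \eqref{eq:secondtest} says $H(\beta,e)=0$, where $H(e)=2N>0$. For $\gamma=i\sum B_{jk}e^j\bar e^k$ with $e^1=\omega$, $e^2=\mu$, Lemma~\ref{lem:pointwise} with $m=2$ gives $H(\gamma)=N(|\operatorname{tr}B|^2-|B|^2)$ whatever $F$ is. This form has signature $(1,3)$, so it is negative definite on the orthogonal complement of $e$. That is the real reason why the two tests are incompatible. With three or more closed forms, $H$ depends on $F$ in an essential way, and the signature has to be proved.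

If $F$ is invariant, $\Lambda$ is a linear functional on $\mathcal C$, and Lemma~\ref{lem:pointwise} shows that $H$ is negative definite on its kernel. In general $\Lambda\gamma$ is a function on $M$. The remedy is to add to $\gamma$ a form $i\partial\bar\partial f$: this does not change $H(\gamma)$, and it removes the trace up to a single linear obstruction. To get strict negativity we need to know that no invariant form is lost in this way.

\begin{lemma}\label{lem:exact}
If $\gamma$ is an invariant $(1,1)$-form and $\gamma=\partial\bar\partial f$ for a smooth complex function $f$ on $M$, then $\gamma=0$.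
\end{lemma}

\begin{proof}
Let $\omega^j$ be a basis of $A$ and $Z_j$ the dual basis of $\mathfrak g^{1,0}$. Then $\bar\partial f=\sum\bar Z_k(f)\bar\omega^k$ and
\[
\gamma=\sum_{j,k}Z_j\bar Z_k(f)\,\omega^j\bar\omega^k+\sum_k\bar Z_k(f)\,\partial\bar\omega^k .
\]
The forms $\partial\bar\omega^k$ have constant coefficients, so each coefficient of $\gamma$ is a constant that equals a linear combination of functions of the form $Z(g)$. Its integral against $\nu$ vanishes by \eqref{eq:div}, so the constant is zero.
\end{proof}

\begin{proposition}\label{prop:index}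
There is a linear functional $L$ on $\mathcal C$ such that $H(\gamma)<0$ for every nonzero $\gamma\in\ker L$.
\end{proposition}

\begin{proof}
Consider $Df=\Lambda(i\partial\bar\partial f)$ on real functions. It is a real differential operator without zero-order term, and in holomorphic coordinates that are unitary at a given point it equals $\sum_j\partial^2/\partial z^j\partial\bar z^j$ at that point, so it is elliptic of second order. We recall two standard facts about such an operator on a compact connected manifold. By the strong maximum principle, $Df=0$ implies that $f$ is constant. By elliptic theory, $\ker D$ and the kernel of the formal adjoint $D^*$ with respect to $\mathrm{vol}$ are finite-dimensional spaces of smooth functions, $D(C^\infty)$ is the $L^2$-orthogonal complement of $\ker D^*$ in $C^\infty$, and the index $\dim\ker D-\dim\ker D^*$ depends only on the principal symbol. The self-adjoint operator $\frac12(D+D^*)$ has the same principal symbol as $D$, so the index is $0$. Hence $\ker D^*$ is spanned by one smooth real function $u$, and $D(C^\infty)=\{g:\int_Mgu\,\mathrm{vol}=0\}$.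 Put
\[
L(\gamma)=\int_Mu\,\Lambda\gamma\;\mathrm{vol}.
\]

Let $L(\gamma)=0$. As $u$ is real, the real and imaginary parts of $\Lambda\gamma$ both lie in the image of $D$, so there is a smooth complex function $f$ such that the closed form $\gamma'=\gamma+i\partial\bar\partial f$ satisfies $\Lambda\gamma'=0$. If $\epsilon$ is a smooth $d$-closed $(1,1)$-form, then $\partial\bar\epsilon=\bar\partial\bar\epsilon=0$ and $\partial\bar\partial(f\bar\epsilon)=\partial\bar\partial f\wedge\bar\epsilon$, so \eqref{eq:test} gives $\int_Mi\partial\bar\partial f\wedge\bar\epsilon\,F^{n-2}=0$. We use this for $\epsilon=\gamma'$, and its complex conjugate for $\epsilon=\gamma$: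
\[
\int_M\gamma'\,\overline{\gamma'}F^{n-2}=\int_M\gamma\,\overline{\gamma'}F^{n-2}=\int_M\gamma\bar\gamma F^{n-2}=H(\gamma).
\]
By Lemma~\ref{lem:pointwise} the left side is $-(n-2)!\int_M|\gamma'|^2\,\mathrm{vol}$. So $H(\gamma)\le0$, and equality forces $\gamma'=0$, that is, $\gamma=\partial\bar\partial(-if)$, which vanishes by Lemma~\ref{lem:exact}.
\end{proof}

Every subspace of dimension at least two meets $\ker L$ nontrivially. This gives the form in which the proposition is used.

\begin{corollary}\label{cor:index}
A subspace of $\mathcal C$ on which $H(\gamma)\ge0$ has dimension at most one. In particular, if $\gamma,\gamma'\in\mathcal C$ satisfy $H(\gamma)\ge0$, $H(\gamma')\ge0$ and $H(\gamma,\gamma')=0$, then $\gamma$ and $\gamma'$ are linearly dependent.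
\end{corollary}

\section{The structure equations of an AK nilmanifold}\label{sec:structure}

Throughout this section $F$ is an AK metric on $X$.

\subsection{A filtration and a subspace}
We need an order in which to examine the forms in $A$. Put
\[
V_0=0,\qquad V_{k+1}=\{a\in A:\ \bar\partial a\in V_k\overline A\}.
\]
The filtration is defined by $\bar\partial$ alone because contraction of $da$ with a $(0,1)$-vector stays in $A$, which lets the nilpotency of $\mathfrak g$ act directly.

\begin{lemma}\label{lem:filtration}
We have $V_k\subset V_{k+1}$, and the inclusion is strict unless $V_k=A$.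
\end{lemma}

\begin{proof}
For $\bar Y\in\mathfrak g^{0,1}$ define $T_{\bar Y}:A\to A$ by $T_{\bar Y}a=\iota_{\bar Y}\,da=\iota_{\bar Y}\bar\partial a$, so $(T_{\bar Y}a)(X)=-a([\bar Y,X])$ for $X\in\mathfrak g_{\mathbb C}$. Write $\bar\partial a=\sum a_j\bar\omega^j$ in a basis $\omega^j$ of $A$ with dual basis $Z_j$. Then $T_{\bar Z_j}a=-a_j$, so $a\in V_{k+1}$ if and only if $T_{\bar Y}a\in V_k$ for all $\bar Y$. Hence $V_k$ is the common kernel of all products of $k$ operators $T_{\bar Y}$, and $V_k\subset V_{k+1}$. Since $(T_{\bar Y_1}\cdots T_{\bar Y_k}a)(X)=\pm a([\bar Y_k,[\dots,[\bar Y_1,X]]])$, we have $V_s=A$ if $\mathfrak g$ is $s$-step. Finally, $V_{k+1}=V_k$ implies $V_{k+2}=V_{k+1}$ by the definition, so the filtration can only stop at $A$.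
\end{proof}

The second object is the largest space on which \eqref{eq:PP} applies,
\[
P=\{a\in A:\ \partial\bar\partial a=0\}\supset V_1 .
\]
It contains every $a\in A$ with $\partial a=0$, since $\partial\bar\partial=-\bar\partial\partial$. The next lemma is the general form of Examples~\ref{ex:iwasawa} and~\ref{ex:product}.

\begin{lemma}\label{lem:P}
For $a\in P$ we have $\bar\partial a\in\mathcal C$ and $H(\bar\partial a)=\|\partial a\|^2$. Every form in $V_1$ is $d$-closed, and $\dim P\le\dim V_1+1$.
\end{lemma}

\begin{proof}
For $a\in P$ the form $\bar\partial a$ is killed by $\partial$ and by $\bar\partial$. The test form $a\bar a$ and \eqref{eq:PP} give $H(\bar\partial a)-\|\partial a\|^2=0$. If $a\in V_1$, then $\bar\partial a=0$, so $\partial a=0$. Since $H\ge0$ on $\bar\partial P$, Corollary~\ref{cor:index} gives $\dim\bar\partial P\le1$, and the kernel of $\bar\partial$ on $P$ is $V_1$.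
\end{proof}

Write $V=V_1$; it is the space of closed invariant $(1,0)$-forms, and $V\overline V\subset\mathcal C$. If $V=A$, all invariant $1$-forms are closed and $\mathfrak g$ is abelian. We assume from now on that $V\ne A$. Lemma~\ref{lem:P} allows only one new direction in $P$, so the plan is to show $V_2=P$ and $V_3=V_2$, which gives $A=P$.

\subsection{The key lemma}
In both steps the obstacle is a form $\zeta$ whose differential involves a non-closed form $\eta\in P$, as in Example~\ref{ex:threestep}. We do not know that $\zeta\in P$, so \eqref{eq:PP} is not available for $\zeta$. What remains is \eqref{eq:wb}, with a free choice of the closed form $w$. The right choice makes $\partial\bar\partial(w\bar\zeta)$ a product of $\bar\partial\eta$ with a semipositive form, so that Corollary~\ref{cor:index} applies.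

\begin{lemma}\label{lem:key}
Let $\eta\in P\setminus V$. If $\zeta\in A$ satisfies
\[
\bar\partial\zeta=\kappa+\omega\bar\eta+\eta\bar\mu\qquad\text{with }\kappa\in V\overline V,\ \ \omega,\mu\in V,
\]
then $\omega=\mu=0$.
\end{lemma}

\begin{proof}
Put $\beta=\bar\partial\eta\ne0$ and $\rho=\partial\eta$. By Lemma~\ref{lem:P}, $P=V\oplus\mathbb C\eta$, $\beta\in\mathcal C$ and $H(\beta)=\|\rho\|^2$. Since $\kappa,\omega,\mu$ are closed, applying $\bar\partial$ and $\partial$ to $\bar\partial\zeta$ gives
\begin{equation}\label{eq:keyrel}
0=-\omega\bar\rho+\beta\bar\mu,\qquad \partial\bar\partial\zeta=-\omega\bar\beta+\rho\bar\mu .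
\end{equation}
By \eqref{eq:wb} and then the first relation,
\[
\partial\bar\partial(\omega\bar\zeta)=\omega\bar\omega\,\beta-\omega\bar\rho\,\mu=\omega\bar\omega\,\beta-\beta\,\bar\mu\mu=(\omega\bar\omega+\mu\bar\mu)\,\beta .
\]
Let $e=i(\omega\bar\omega+\mu\bar\mu)\in\mathcal C$. It is real, so \eqref{eq:test} gives $H(\beta,e)=0$, and $H(e)=2\|\omega\mu\|^2$ by \eqref{eq:four}.

Suppose $(\omega,\mu)\ne(0,0)$. Then $e\ne0$, because $e(Y,\bar Y)=i(|\omega(Y)|^2+|\mu(Y)|^2)$ for $Y\in\mathfrak g^{1,0}$. Corollary~\ref{cor:index} gives $\beta=ce$, with $c\ne0$ since $\beta\neq0$. From $0=H(\beta,e)=cH(e)$ we get $\omega\mu=0$, and $\|\rho\|^2=H(\beta)=|c|^2H(e)=0$. Also $\omega\bar\beta=\bar c\,\omega e=i\bar c\,\omega\mu\bar\mu=0$. By \eqref{eq:keyrel}, $\zeta\in P$, so $\bar\partial\zeta\in\bar\partial P=\mathbb C\beta=\mathbb Ce\subset V\overline V$. The sum $V\overline V+V\bar\eta+\eta\overline V$ is direct because $\eta\notin V$, so $\omega=\mu=0$, a contradiction.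
\end{proof}

\subsection{The second step of the filtration}
Fix a basis $(\omega^i)$ of $V$.

\begin{proposition}\label{prop:V2}
We have $V_2=P=V\oplus\mathbb C\eta$ for some $\eta$, and $0\ne\bar\partial\eta\in V\overline V$.
\end{proposition}

\begin{proof}
Let $\zeta\in V_2$ and $\bar\partial\zeta=\sum\omega^i\bar\theta_i$ with $\theta_i\in A$. From $0=\bar\partial^2\zeta=-\sum\omega^i\,\overline{\partial\theta_i}$ we get $\partial\theta_i=0$, hence $\theta_i\in P$. If $P=V$, then $\bar\partial\zeta\in V\overline V$. Otherwise $P=V\oplus\mathbb C\eta$; write $\theta_i=\theta_i'+c_i\eta$ with $\theta_i'\in V$, so that $\bar\partial\zeta=\sum\omega^i\overline{\theta_i'}+\omega\bar\eta$ with $\omega=\sum\bar c_i\omega^i$. Lemma~\ref{lem:key} with $\mu=0$ gives $\omega=0$, and again $\bar\partial\zeta\in V\overline V$. In both cases $\bar\partial\zeta$ is closed, so $\zeta\in P$. Thus $V\subsetneq V_2\subset P$ by Lemma~\ref{lem:filtration}, and $\dim P\le\dim V+1$ gives $V_2=P=V\oplus\mathbb C\eta$. The first part of the proof applies to $\zeta=\eta$.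
\end{proof}

Fix such an $\eta$ and write
\[
\beta=\bar\partial\eta=\sum\omega^i\bar\beta_i\quad(\beta_i\in V),\qquad \rho=\partial\eta .
\]
At this point $\rho$ is only known to be an invariant $(2,0)$-form.

\subsection{There is no third step}

\begin{proposition}\label{prop:V3}
We have $V_3=V_2$, and hence $A=V\oplus\mathbb C\eta$.
\end{proposition}

\begin{proof}
Let $\zeta\in V_3$ and write $\bar\partial\zeta=\sum\omega^i\bar\theta_i+\eta\bar\mu$ with $\theta_i,\mu\in A$. To apply Lemma~\ref{lem:key} we need $\mu\in V$ and $\theta_i\in P$. We have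
\[
0=\bar\partial^2\zeta=-\sum\omega^i\,\overline{\partial\theta_i}+\sum\omega^i\bar\beta_i\bar\mu-\eta\,\overline{\partial\mu},
\]
and since $\omega^i,\eta$ are independent and $\beta_i$ is closed,
\begin{equation}\label{eq:V3rel}
\partial\mu=0,\qquad \partial\theta_i=\beta_i\mu,\qquad \partial\bar\partial\theta_i=-\bar\partial(\beta_i\mu)=\beta_i\,\bar\partial\mu .
\end{equation}
In particular $\mu\in P$, say $\mu=\mu'+c\eta$ with $\mu'\in V$.

\emph{Claim: $c=0$.} Suppose $c\ne0$, so that $\bar\partial\zeta$ contains the term $\bar c\,\eta\bar\eta$. From $0=\partial\mu=c\rho$ we get $\rho=0$; hence $\partial$ vanishes on $P$, and $H(\beta)=0$ by Lemma~\ref{lem:P}. Choose $i$ with $b:=\beta_i\ne0$ and put $\theta=\theta_i$. By \eqref{eq:V3rel}, $\partial\theta=b\mu$ and $\partial\bar\partial\theta=c\,b\beta$. The closed form that produces a semipositive factor is now $b$ itself: by \eqref{eq:wb},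
\[
\partial\bar\partial(b\bar\theta)=-\bar c\,b\bar b\,\bar\beta ,
\]
so $H(ib\bar b,\beta)=0$ by \eqref{eq:test}. Also $H(ib\bar b)=0$ and $ib\bar b\ne0$, so Corollary~\ref{cor:index} gives $\beta\in\mathbb C\,b\bar b$. Then $\partial\bar\partial\theta=c\,b\beta=0$, so $\theta\in P$ and $b\mu=\partial\theta=0$. This is impossible, because $0\ne b\in V$ and $\mu\notin V$ are linearly independent. The claim follows.

So $\mu\in V$, and \eqref{eq:V3rel} gives $\partial\bar\partial\theta_i=0$, that is, $\theta_i=\theta_i'+c_i\eta$ with $\theta_i'\in V$. Then $\bar\partial\zeta=\sum\omega^i\overline{\theta_i'}+\omega\bar\eta+\eta\bar\mu$ with $\omega=\sum\bar c_i\omega^i\in V$. Lemma~\ref{lem:key} gives $\omega=\mu=0$, so $\bar\partial\zeta\in V\overline V$ and $\zeta\in V_2$. By Lemma~\ref{lem:filtration}, $V_2=A$.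
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
Let $\mathfrak g$ be non-abelian. By Propositions~\ref{prop:V2} and~\ref{prop:V3}, $\dim V=n-1$, the forms $\omega^j$ are closed, and $d\eta=\rho+\beta$ with $0\ne\beta\in V\overline V$. It remains to see that $\rho$ does not involve $\eta$. Write $\rho=\rho_0+\eta\lambda$ with $\rho_0\in\Lambda^2V$, $\lambda\in V$, and let $Z\in\mathfrak g^{1,0}$ be given by $\omega^j(Z)=0$, $\eta(Z)=1$. For $Y\in\mathfrak g^{1,0}$ the bracket $[Y,Z]$ lies in $\mathfrak g^{1,0}$, it is killed by the closed forms $\omega^j$, and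
\[
\eta([Y,Z])=-d\eta(Y,Z)=-\eta(Y)\lambda(Z)+\eta(Z)\lambda(Y)=\lambda(Y).
\]
So $[Y,Z]=\lambda(Y)Z$. The only eigenvalue of the nilpotent operator $\operatorname{ad}_Y$ is $0$, hence $\lambda=0$ and \eqref{eq:normal} holds.

Now $d(\mathfrak g_{\mathbb C}^*)=\langle d\eta,d\bar\eta\rangle\subset\Lambda^2(V\oplus\overline V)\subset\Lambda^2K$. So $\mathfrak g$ is at most $2$-step by \eqref{eq:twostep}, and $\dim_{\mathbb R}[\mathfrak g,\mathfrak g]\le2$. A nonzero real invariant $1$-form vanishes nowhere, while $df$ vanishes at a maximum of $f$; hence closed invariant $1$-forms inject into $H^1(M)$ and $b_1(X)\ge\dim\mathfrak g/[\mathfrak g,\mathfrak g]\ge2n-2$. (The first inequality is an equality by Nomizu's theorem.)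
\end{proof}

\begin{remark}
Nilpotency was used three times: for \eqref{eq:div}, where unimodularity would be enough, in Lemma~\ref{lem:filtration}, and to get $\lambda=0$. The last two uses cannot be removed. Let $G=(\mathbb C\rtimes\mathbb R)\times\mathbb R\times\mathbb C^{n-2}$ with $(z,t)(z',t')=(z+e^{it}z',t+t')$ and further coordinates $s,w_2,\dots,w_{n-1}$. It has the lattice $(\mathbb Z[i]\rtimes2\pi\mathbb Z)\times\mathbb Z\times\mathbb Z[i]^{n-2}$ and the left-invariant coframe $\eta=e^{-it}dz$, $\omega^1=ds+i\,dt$, $\omega^j=dw_j$. The metric $i\eta\bar\eta+\sum i\omega^j\bar\omega^j$ is K\"ahler, since $\eta\bar\eta=dz\,d\bar z$. But $d\eta=\frac12\eta\omega^1-\frac12\eta\bar\omega^1$, so $V_2=V_1\ne A$ and $\lambda\ne0$. The assumption $n\ge3$ only serves to make the AK condition nonempty and to give a meaning to $F_0^{\,n-3}$ in Theorem~\ref{thm:classification}.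
\end{remark}

\section{The classification}\label{sec:classification}

Once the structure equations have the form \eqref{eq:normal}, the test form $\eta\bar\eta$ gives the only remaining constraint. It is a single real equation, and for this reason an intermediate value argument can replace averaging: the invariant metric is obtained from the value of $F$ at one well-chosen point.

\begin{proof}[Proof of Theorem~\ref{thm:classification}]
Put $\Psi=\beta\bar\beta-\rho\bar\rho$, a real $(2,2)$-form in the exterior algebra of $V\oplus\overline V$. If \eqref{eq:normal} holds, then $\partial\bar\partial\eta=\partial\beta=0$, so $\partial\bar\partial(\eta\bar\eta)=\Psi$ by \eqref{eq:PP}. Lemma~\ref{lem:pointwise} with $m=n-1$ gives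
\[
F_0^{\,n-3}\,\Psi=(n-3)!\,\bigl(|\operatorname{tr}_{F_0}\beta|^2-|\beta|^2-|\rho|^2\bigr)\frac{F_0^{\,n-1}}{(n-1)!},
\]
so the two forms of the condition in (iii) agree.

(iii)$\Rightarrow$(ii). Let $F=F_0+i\eta\bar\eta$. Since $(\eta\bar\eta)^2=0$, we have $F^{n-2}=F_0^{\,n-2}+(n-2)\,i\,F_0^{\,n-3}\eta\bar\eta$. As $dF_0=0$, we get $\partial\bar\partial F^{n-2}=(n-2)\,i\,F_0^{\,n-3}\Psi=0$.

(ii)$\Rightarrow$(i) is trivial.

(i)$\Rightarrow$(iii). Let $F$ be an AK metric. Theorem~\ref{thm:structure} gives \eqref{eq:normal}, and \eqref{eq:test} gives $\int_M\Psi F^{n-2}=0$. At $x\in M$ write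
\[
F_x=F'_x+i\sigma_x\bar\eta+i\eta\bar\sigma_x+u_x\,i\eta\bar\eta,\qquad F'_x\in V\overline V,\quad \sigma_x\in V,\quad u_x>0,
\]
and complete the square: $F_x=F_{0,x}+u_x\,i\eta'_x\overline{\eta'_x}$ with $\eta'_x=\eta+u_x^{-1}\sigma_x$ and $F_{0,x}=F'_x-u_x^{-1}i\sigma_x\bar\sigma_x\in V\overline V$. On the hyperplane $\ker\eta'_x\subset\mathfrak g^{1,0}$ the forms $\omega^j$ restrict to a basis of the dual space and $F_{0,x}$ agrees with $F_x$, so $F_{0,x}$ is a positive $(1,1)$-form on $V$. Everything depends continuously on $x$. Since $\dim V=n-1$, the form $\Psi F_{0,x}^{\,n-2}$ vanishes, and $\Psi F_{0,x}^{\,n-3}=\phi(x)\,v_0$, where $v_0=\prod_j i\omega^j\bar\omega^j$ and $\phi$ is a real continuous function. As $v_0$ has top degree in $V\oplus\overline V$, we may replace $\eta'_x$ by $\eta$ after multiplying by $v_0$: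
\[
\Psi F^{n-2}=(n-2)\,u\,\phi\;v_0\wedge i\eta\bar\eta .
\]
The integral of $u\phi$ against the volume form $v_0\wedge i\eta\bar\eta$ vanishes and $u>0$, so $\phi$ is neither everywhere positive nor everywhere negative. Since $M$ is connected, $\phi(x_0)=0$ for some $x_0$. Take $F_0=F_{0,x_0}$.
\end{proof}

\section{Examples and Heisenberg algebras}\label{sec:examples}

Any equations of the form \eqref{eq:normal} satisfy $d^2=0$ and define a $2$-step nilpotent Lie algebra with an integrable $J$; with coefficients in $\mathbb Q(i)$ they define a complex nilmanifold.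

\begin{proof}[Proof of Corollary~\ref{cor:heisenberg}(a)]
Let $\omega^1,\dots,\omega^{n-1}$ be closed. For $d\eta=i\omega^1\bar\omega^1$, which describes the product of $S$ with a torus, we have $\beta\bar\beta-\rho\bar\rho=\beta^2=0$, and $d\bar\eta=d\eta$ gives $\dim[\mathfrak g,\mathfrak g]=1$. For $d\eta=\omega^1\omega^2+\omega^1\bar\omega^1+\frac12\omega^2\bar\omega^2$ we have $\beta\bar\beta-\rho\bar\rho=0$ by \eqref{eq:firsttest} with $t=\frac12$, and $d\eta$, $d\bar\eta$ are independent because only the first has a $(2,0)$-part, so $\dim[\mathfrak g,\mathfrak g]=2$. Both are AK for every $n\ge3$ by Theorem~\ref{thm:classification}, with any $F_0$.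
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:heisenberg}(b)]
We first analyze the equations \eqref{eq:normal} with $\rho=0$ and $\beta$ real. Then $\beta$ is given by a Hermitian matrix; let $p$ and $q$ be the numbers of its positive and negative eigenvalues, which do not depend on the basis of $V$, and let $r'=p+q\ge1$. In a suitable basis $\beta=i\sum_{j\le r'}\epsilon_j\omega^j\bar\omega^j$ with $\epsilon_j=\pm1$. If $\omega^j=\xi^j+i\chi^j$, then $i\omega^j\bar\omega^j=2\xi^j\chi^j$, so $d\operatorname{Re}\eta=2\sum_{j\le r'}\epsilon_j\xi^j\chi^j$ and $d\operatorname{Im}\eta=0$. Hence $\mathfrak g\cong\mathfrak h_{2r'+1}\oplus\mathbb R^{2n-2r'-1}$, and $r'$ is determined by $\mathfrak g$, whose center has dimension $2n-2r'$.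

Given a positive form $F_0$ on $V$, diagonalize $\beta$ in a unitary basis; its nonzero eigenvalues are $\epsilon_jx_j$ with $x_j>0$, $j\le r'$. Conversely, all positive values $x_j$ occur, for $F_0=i\sum x_j^{-1}\omega^j\bar\omega^j$ with arbitrary $x_j>0$ for $j>r'$. The condition in Theorem~\ref{thm:classification}(iii) reads
\begin{equation}\label{eq:quad}
0=\Bigl(\sum_{j\le r'}\epsilon_jx_j\Bigr)^2-\sum_{j\le r'}x_j^2=2\sum_{j<k\le r'}\epsilon_j\epsilon_kx_jx_k .
\end{equation}
For $r'=1$ it always holds. For $r'=2$ the right side is $2\epsilon_1\epsilon_2x_1x_2\ne0$, so it never holds. For $p\ge2$, $q\ge1$ put $x_j=1$ when $\epsilon_j=1$ and $x_j=s$ when $\epsilon_j=-1$. The expression becomes $(p-qs)^2-p-qs^2$, which equals $p^2-p>0$ at $s=0$ and is negative at $s=p/q$, so it vanishes for some $s\in(0,p/q)$.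

Now suppose that an AK nilmanifold has Lie algebra $\mathfrak h_{2r+1}\oplus\mathbb R^{2n-2r-1}$, and take $\eta$ and $F_0$ as in Theorem~\ref{thm:classification}(iii). Since $\dim[\mathfrak g,\mathfrak g]=1$, we have $\bar\rho+\bar\beta=d\bar\eta=c\,d\eta=c(\rho+\beta)$ for a constant $c$. The $(0,2)$-parts give $\rho=0$. From $\bar\beta=c\beta$ and $\beta\ne0$ we get $c=e^{2i\vartheta}$ with $\vartheta$ real, and $e^{i\vartheta}\beta$ is real. Replacing $\eta$ by $e^{i\vartheta}\eta$ does not change $\beta\bar\beta$, so we are in the situation above with $r'=r$, and \eqref{eq:quad} has a positive solution. Hence $r\ne2$.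

Conversely, let $d\eta=i\sum_{j\le r}\epsilon_j\omega^j\bar\omega^j$, with $\epsilon_1=1$ if $r=1$, and with $\epsilon_1=\epsilon_2=1$, $\epsilon_3=-1$ and the remaining signs arbitrary if $r\ge3$. The coefficients lie in $\mathbb Q(i)$, the Lie algebra is $\mathfrak h_{2r+1}\oplus\mathbb R^{2n-2r-1}$, and \eqref{eq:quad} has a positive solution. Theorem~\ref{thm:classification} gives an AK metric.
\end{proof}

\begin{remark}
The AK property depends on $J$ and not only on $\mathfrak g$. For $r\ge3$ and all $\epsilon_j=1$, every term on the right of \eqref{eq:quad} is positive, so this complex structure on $\mathfrak h_{2r+1}\oplus\mathbb R^{2n-2r-1}$ admits no AK metric; here $V$ is determined by $J$ as the space of closed $(1,0)$-forms, and $\beta$ is determined up to a scalar. For the signs $(1,1,-1)$ the values $x=(2,2,1)$ solve \eqref{eq:quad}.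
\end{remark}

\begin{thebibliography}{9}
\bibitem{LU} A. Latorre, L. Ugarte, \emph{On astheno-K\"ahler nilmanifolds with balanced metrics}, arXiv:2606.28545 (2026).
\end{thebibliography}
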